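# De Rham cohomology of $d+c\omega$ in characteristic $p$: a dimension that depends on the unit $c$

## A first guess: the dimension does not see $c$

Throughout, $k$ is a perfect field of characteristic $p>0$, and $X$ is a smooth, proper, connected scheme over $k$ of dimension $d$.

**Definition (the connection $d+\omega$).** Let $\omega$ be a closed one-form on $X$. Put $d_\omega:=d+\omega\wedge\colon\Omega^\cdot_{X/k}\to\Omega^{\cdot+1}_{X/k}$. Then $d_\omega\circ d_\omega=d\omega\wedge=0$. This says that the connection $d+\omega$ on $\mathcal O_X$ is integrable and that $(\Omega^\cdot_{X/k},d_\omega)$ is its de Rham complex. We write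
$$H^m_{DR}(X,(\mathcal O_X,d+\omega)):=\mathbb H^m(X,(\Omega^\cdot_{X/k},d_\omega)),\qquad h^m(c)=h^m(X,\omega;c):=\dim_kH^m_{DR}(X,(\mathcal O_X,d+c\omega)).$$

The following question is posed by Hélène Esnault and Arthur Ogus in "Hodge cohomology of invertible sheaves", arXiv:0709.3447 (2007). Let $\omega$ be a closed one-form on $X$ and $c$ a unit of $k$. *Is $h^m(c)$ independent of $c$?* The question is asked with no further hypotheses on $X$.

The first guess is yes, since $c$ only rescales the form. Consider the complex in which $d$ is dropped. Multiplication by $c^i$ on $\Omega^i_X$ is an isomorphism $(\Omega_X^\cdot,\omega\wedge)\to(\Omega^\cdot_X,c\omega\wedge)$, because $c^{i+1}(\omega\wedge a)=c\omega\wedge(c^ia)$. So without $d$ the answer is yes at once.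

Two affine examples (not proper, so they decide nothing) show what $d$ can do. On $\operatorname{Spec}k[z]$ with $\omega=dz$, the differential is $f\mapsto(\partial f+cf)\,dz$ with $\partial=d/dz$. As $\partial^p=0$, the operator $c+\partial$ is invertible for every $c\ne0$, and all cohomology vanishes, whatever $c$ is. On $\operatorname{Spec}k[z,z^{-1}]$ with $\omega=dz/z$ we have $d_{c\omega}(z^n)=(n+c)z^n\omega$. The kernel is $0$ if $c\notin\mathbb F_p$ and infinite-dimensional if $c\in\mathbb F_p$.

On proper $X$, degree $0$ can be done by hand. Here $H^0(X,\mathcal O_X)=L$ is a finite field extension of $k$. It is separable because $k$ is perfect, so $df=0$ for all $f\in L$, and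
$$H^0_{DR}(X,(\mathcal O_X,d+c\omega))=\{f\in L: cf\omega=0\}=\begin{cases}L&\omega=0,\\0&\omega\ne0,\end{cases}$$
since a nonzero $f\in L$ is a unit. So $h^0(c)$ is constant on $k^\times$, as guessed.

The natural approach to the general case is to repeat the scaling argument. Conjugating $d+\omega\wedge$ by the maps $c^i$ on $\Omega_X^i$ gives $c\,d+c\,\omega\wedge$. This is $c$ times the differential we started from, so nothing has been learned about $d+c\omega$. The term $d$ is the obstacle, and the argument works only where $d$ contributes nothing. We first collect cases where the guess survives, and then look for the place where $d$ must contribute.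

## Frobenius-linearity, Euler characteristic and duality

Let $X'$ be the base change of $X$ along the Frobenius of $k$, and let $F:X\to X'$ be the relative Frobenius. It is $k$-linear, finite and a homeomorphism, and in coordinates it is $z_j'\mapsto z_j^p$. If $z_1,\dots,z_d$ are étale coordinates on an open set, then $F_*\mathcal O_X$ is free there over $\mathcal O_{X'}$ with basis the $z^{\mathbf a}$, $0\le a_j<p$. For the affine line this is the inclusion $k[z^p]\subset k[z]$ with basis $1,z,\dots,z^{p-1}$.

Since $d(f^pa)=f^pda$, the complex $K_\omega:=F_*(\Omega^\cdot_X,d_\omega)$ consists of locally free $\mathcal O_{X'}$-modules of finite rank with $\mathcal O_{X'}$-linear differentials. Since $F$ is finite, $H^m(X',K_\omega)=H^m_{DR}(X,(\mathcal O_X,d+\omega))$.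

**Lemma 1.** The Euler characteristic $\chi:=\sum_m(-1)^mh^m(c)$ does not depend on $c$.

Indeed $\chi=\sum_i(-1)^i\chi(X',F_*\Omega^i_X)$, and no differential enters this formula.

**Lemma 2.** For all $m$ and $c$,
$$h^m(c)=h^{2d-m}(-c).\tag{1}$$

*Proof.* We use the Cartier operator $C:F_*\Omega^d_X\to\Omega^d_{X'}$. It is $\mathcal O_{X'}$-linear and kills exact forms. In étale coordinates, for $0\le a_j<p$, it sends $z^{\mathbf a}dz_1\cdots dz_d$ to $dz_1'\cdots dz_d'$ if all $a_j=p-1$, and to $0$ otherwise. (On the affine line, $z^adz=d\big(z^{a+1}/(a+1)\big)$ is exact for $a<p-1$, while $C(z^{p-1}dz)=dz'$.)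

Consider the pairing $F_*\Omega_X^i\times F_*\Omega_X^{d-i}\to\Omega^d_{X'}$, $(a,b)\mapsto C(a\wedge b)$. We claim that it is perfect. Use the bases $z^{\mathbf a}dz_J$ and $z^{\mathbf b}dz_{J'}$ with $0\le a_j,b_j<p$, $|J|=i$, $|J'|=d-i$. If $J'\ne J^c$, then $J$ and $J'$ meet and the product is $0$. If $J'=J^c$, the value is $\pm C(z^{\mathbf a+\mathbf b}dz_1\cdots dz_d)$, which vanishes unless $a_j+b_j\equiv-1\bmod p$ for all $j$. As $0\le a_j+b_j\le2p-2$, this forces $a_j+b_j=p-1$, and then the value is $\pm dz_1'\cdots dz_d'$. So the two bases are dual up to signs and order.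

For $a\in\Omega^i$ and $b\in\Omega^{d-i-1}$ we have $\omega\wedge a\wedge b+(-1)^ia\wedge(-\omega\wedge b)=0$, hence
$$d_\omega a\wedge b+(-1)^ia\wedge d_{-\omega}b=d(a\wedge b),$$
which $C$ kills. So the pairing identifies $K_{-\omega}$ with $\mathcal Hom(K_\omega,\Omega^d_{X'})[-d]$ up to signs of the differentials. These signs do not change the dimension of cohomology. Grothendieck–Serre duality on $X'$ says $H^m(X',K)^\vee\cong H^{-m}(X',\mathcal Hom(K,\Omega^d_{X'}[d]))$. For $K=K_\omega$ the right side has the dimension of $H^{-m}(X',K_{-\omega}[2d])=H^{2d-m}(X',K_{-\omega})$. Apply this with $c\omega$ in place of $\omega$. $\square$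

**Lemma 3.** If $m\le0$, or $m\ge2d$, or $d\le1$, then $h^m(c)$ is constant on $k^\times$.

*Proof.* For $m<0$ and $m>2d$ all groups vanish. Degree $0$ was done above, and degree $2d$ follows from it by (1). If $d=0$ then $\omega=0$. If $d=1$, then $h^0$, $h^2$ and $\chi$ are constant, so $h^1=h^0+h^2-\chi$ is too. $\square$

For example, let $X$ be an elliptic curve and $\omega\ne0$ an invariant form. Then $\chi=\chi(\mathcal O_X)-\chi(\Omega^1_X)=0$ and $h^0(c)=h^2(c)=0$, so $h^1(c)=0$ for all $c\ne0$.

**Lemma 4 (Künneth).** Let $X,W$ be smooth and proper over $k$ with closed one-forms $\omega,\omega_W$. Then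
$$h^m(X\times W,\mathrm{pr}_1^*\omega+\mathrm{pr}_2^*\omega_W;c)=\sum_ih^i(X,\omega;c)\,h^{m-i}(W,\omega_W;c).$$

*Proof.* We have $\Omega^\cdot_{X\times W}=\bigoplus\Omega^i_X\boxtimes\Omega^j_W$, and on $\Omega^i_X\boxtimes\Omega^j_W$ the differential is $d_{c\omega}\otimes1+(-1)^i\,1\otimes d_{c\omega_W}$. Take finite affine covers $(V_a)$ of $X$ and $(W_b)$ of $W$, with intersections $V_I$ and $W_J$. For a term $\mathcal G\boxtimes\mathcal H$ of the complex, form the double complex of the sheaves $j_*(\mathcal G\boxtimes\mathcal H|_{V_I\times W_J})$. For fixed $J$ it is the Čech resolution, for the cover $(V_a\times W_J)_a$ of $X\times W_J$, of the pushforward of $\mathcal G\boxtimes\mathcal H|_{X\times W_J}$. These pushforwards form the Čech resolution of $\mathcal G\boxtimes\mathcal H$ for the cover $(X\times W_b)_b$. All sheaves in it are pushed forward from affine opens, hence acyclic. So the hypercohomology on $X\times W$ is computed by global sections. Since $\Gamma(V_I\times W_J,\mathcal G\boxtimes\mathcal H)=\Gamma(V_I,\mathcal G)\otimes_k\Gamma(W_J,\mathcal H)$,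 what one gets is the tensor product over $k$ of the two total Čech complexes. Now apply the Künneth formula over a field. $\square$

So a product of two curves $C_1,C_2$ with $H^0(C_i,\mathcal O)=k$ also passes the test. Every global one-form on it is $\mathrm{pr}_1^*\omega_1+\mathrm{pr}_2^*\omega_2$, and Lemmas 3 and 4 give constancy in all degrees.

## What a jump of $h^1$ forces on the one-forms

The first open case is $d=2$, $m=1$. We make it as simple as possible.

**Lemma 5.** Let $X$ be smooth, proper, geometrically connected, with $H^1(X,\mathcal O_X)=0$. Let $\omega\neq0$ be closed and $c\in k^\times$. Then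
$$h^1(c)=\dim\ker\big(d_{c\omega}:H^0(X,\Omega^1_X)\to H^0(X,\Omega^2_X)\big)-1.\tag{2}$$

*Proof.* The exact sequence of complexes $0\to\Omega^{\ge1}_X\to(\Omega^\cdot_X,d_{c\omega})\to\mathcal O_X\to0$ gives
$$H^0(X,\mathcal O_X)=k\xrightarrow{1\mapsto\pm c\omega}\ker\big(d_{c\omega}|H^0(X,\Omega^1_X)\big)\to H^1_{DR}(X,(\mathcal O_X,d+c\omega))\to H^1(X,\mathcal O_X)=0,$$
because the kernel is $\mathbb H^1$ of $\Omega^{\ge1}_X$. The first map is injective as $c\omega\ne0$. $\square$

If every global one-form is closed, the kernel in (2) is $\{\theta:\omega\wedge\theta=0\}$ and $h^1$ is constant. Here the scaling idea works because $d$ contributes nothing. If $H^0(X,\Omega^1_X)=k\omega$, then $h^1=0$. So the smallest possible counterexample of this type has $H^0(X,\Omega_X^1)=k\omega\oplus k\eta$ with $d\eta\ne0$. In that case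
$$d_{c\omega}(a\omega+b\eta)=b\,(d\eta+c\,\omega\wedge\eta).$$
This vanishes for some $b\ne0$ and $c\in k^\times$ only if $d\eta=-c\,\omega\wedge\eta$. So a jump needs $d\eta=\lambda\,\omega\wedge\eta\ne0$ with $\lambda\in k^\times$. Replacing $\omega$ by $\lambda\omega$, we may ask for $d\eta=\omega\wedge\eta$. The following theorem says that this happens.

**Theorem 1.** Let $k$ be a perfect field of characteristic $p>0$. There is a smooth projective geometrically connected surface $X/k$ with $H^1(X,\mathcal O_X)=0$ and $H^0(X,\Omega^1_X)=k\omega\oplus k\eta$, where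
$$d\omega=0,\qquad d\eta=\omega\wedge\eta\neq0 .$$
Consequently, for $c\in k^\times$: $h^1(c)=1$ if $c=-1$, and $h^1(c)=0$ if $c\ne-1$.

So the first guess is wrong: the answer is no. For every $p$ and every perfect field $k\ne\mathbb F_2$ of characteristic $p$, in particular for $k$ algebraically closed, $h^1(c)$ is not constant on $k^\times$ for this surface. For $k=\mathbb F_2$ we have $k^\times=\{1\}$ and the assertion is vacuously true.

The second theorem says exactly where the guess holds.

**Theorem 2.** Let $k$ be perfect of characteristic $p>0$, $d\ge 0$, $m\in\mathbb Z$. The assertion "$h^m(X,\omega;c)$ is constant in $c\in k^\times$ for all smooth proper connected $X/k$ of dimension $d$ and all closed $\omega$" holds if and only if one of the following holds: (i) $k=\mathbb F_2$; (ii) $d\le1$; (iii) $m\le0$ or $m\ge 2d$; (iv) $k=\mathbb F_3$ and $m=d$.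

A local model for the relation we want is $\operatorname{Spec}k[\alpha,\alpha^{-1},\beta]$, with
$$\omega=\frac{d\alpha}{\alpha},\qquad\eta=d\beta-\beta\,\omega,\qquad d\eta=-d\beta\wedge\omega=\omega\wedge d\beta=\omega\wedge\eta .\tag{3}$$
The difficulty is to find such forms on a proper surface, while keeping control of all one-forms and of $H^1(\mathcal O)$.

## Étale quotients have no one-forms; gluing by $p$-th powers creates some

To control cohomology one would like a quotient of a complete intersection.

**Lemma 6.** Let $Y\subset\mathbb P^N$ be the zero scheme of $N-2$ forms $g_l$ of degrees $e_l>0$, with $\dim Y=2$. Then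
$$H^0(Y,\mathcal O_Y)=k,\qquad H^0(Y,\mathcal O_Y(j))=0\ (j<0),\qquad H^1(Y,\mathcal O_Y(j))=0\ (\text{all }j).\tag{4}$$

*Proof* (this is Hartshorne, Ex. III.5.5). Let $Y_l$ be the zero scheme of $g_1,\dots,g_l$. All its components have dimension at least $N-l$. Each further form lowers the dimension of a projective scheme by at most one, and $\dim Y=2$, so $\dim Y_l\le N-l$. Hence $Y_l$ has pure dimension $N-l$ and $g_l$ vanishes on no component of $Y_{l-1}$. As $Y_{l-1}$ is Cohen–Macaulay, $g_l$ is a nonzerodivisor on it, and
$$0\to\mathcal O_{Y_{l-1}}(j-e_l)\to\mathcal O_{Y_{l-1}}(j)\to\mathcal O_{Y_l}(j)\to0$$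
is exact. We show by induction on $l\le N-2$ that $H^0(\mathbb P^N,\mathcal O(j))\to H^0(Y_l,\mathcal O(j))$ is onto and that $H^i(Y_l,\mathcal O(j))=0$ for $0<i<N-l$, for all $j$. For $l=0$ this is the cohomology of $\mathbb P^N$. In the step, $H^i(Y_l,\mathcal O(j))$ lies between $H^i(Y_{l-1},\mathcal O(j))$ and $H^{i+1}(Y_{l-1},\mathcal O(j-e_l))$, which vanish for $0<i<N-l$. Surjectivity on $H^0$ follows from $H^1(Y_{l-1},\mathcal O(j-e_l))=0$, as $1<N-l+1$. For $l=N-2$ this gives (4), since $Y\neq\emptyset$. $\square$

Now suppose $Y$ is smooth and $\pi:Y\to X$ is a finite étale cover. The Euler sequence gives $\Omega^1_{\mathbb P^N}|_Y\subset\mathcal O_Y(-1)^{N+1}$, so $H^0(Y,\Omega^1_{\mathbb P^N}|_Y)=0$. The conormal sequence $0\to\bigoplus\mathcal O_Y(-e_l)\to\Omega^1_{\mathbb P^N}|_Y\to\Omega^1_Y\to0$ and $H^1(Y,\mathcal O_Y(-e_l))=0$ then give $H^0(Y,\Omega^1_Y)=0$. Since $\pi^*\Omega^1_X=\Omega^1_Y$, we get $H^0(X,\Omega^1_X)\subset H^0(Y,\pi^*\Omega_X^1)=0$. The étale attempt stops exactly here: one-forms on $X$ inject into one-forms on $Y$, and there are none.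

For an inseparable quotient the map $\pi^*\Omega^1_X\to\Omega^1_Y$ is not injective. If $A$ is a function on $Y$ and $\alpha=A^p$ descends to $X$, then $d\alpha$ may be nonzero on $X$ although it becomes $d(A^p)=0$ on $Y$. One-forms can live in this kernel. They also glue well. Suppose the local pairs $(\alpha,\beta)$ of (3) change by
$$(\alpha,\beta)\mapsto(f^p\alpha,\;\beta+h^p\alpha).$$
Then $\omega=d\alpha/\alpha$ does not change, because $d(f^p)=0$. The form $\eta$ becomes $d\beta+h^pd\alpha-(\beta+h^p\alpha)\omega=d\beta-\beta\omega$, so it does not change either.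

We therefore want functions $A,B$ upstairs on which an infinitesimal group acts by $A\mapsto aA$, $B\mapsto aB+b$ with $a^p=1$, $b^p=0$. This is the group scheme $\alpha_p\rtimes\mu_p$. It acts on pairs of vectors by $(s,t)\mapsto(as+bt,t)$. The functions $\Delta_{ij}/t_j^2$ with $\Delta_{ij}=s_it_j-s_jt_i$, and $s_j/t_j$, transform in the required way. Everything will be done with the two derivations that this action gives, so no theory of group schemes is needed.

The vectors will have length $4$ for the following reason. With length $r$ we work on $\mathbb P^{2r-1}$. The action is bad where $s,t$ are dependent: if $(s,t)=(\lambda v,\mu v)$, the field $\mu x-\lambda y$ defined below vanishes at that point. This locus $\mathbb P^1\times\mathbb P^{r-1}$ has dimension $r$. A surface cut out by $2r-3$ equations is expected to miss it if $r<2r-3$, that is, $r\ge4$.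

## Two derivations on $\mathbb P^7$ and their quotient

**Step 1 (the quotient).** *The purpose is to build $\bar U$, the target of the quotient map, and explicit functions $A,B$.* Let $S=k[s_1,\dots,s_4,t_1,\dots,t_4]$, $P=\operatorname{Proj}S=\mathbb P^7$, and
$$x=\sum s_i\,\partial/\partial s_i,\qquad y=\sum t_i\,\partial/\partial s_i .$$
In characteristic $p$, commutators and $p$-th powers of derivations are derivations, so identities among them can be checked on generators. All operators below kill the $t_i$. On $s_i$ we have $yx(s_i)-xy(s_i)=t_i-0=y(s_i)$, $x^p(s_i)=s_i$, $y^2(s_i)=y(t_i)=0$. Hence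
$$yx-xy=y,\qquad x^p=x,\qquad y^p=0.\tag{5}$$
Both derivations have degree $0$, so they act on $\mathcal O_P$ by $k$-linear derivations satisfying (5).

Let $F:P\to P'$ be the relative Frobenius. As $x,y$ kill $p$-th powers, they are $\mathcal O_{P'}$-linear on the coherent algebra $F_*\mathcal O_P$. Put
$$\bar U:=\operatorname{Spec}_{P'}\big(\ker x\cap\ker y\subset F_*\mathcal O_P\big),\qquad P\xrightarrow{\ \pi\ }\bar U\to P' .$$
(In one variable: for $d/dz$ on $k[z]$ the kernel is $k[z^p]$, and $d(z^p)$ is nonzero in $\Omega^1_{k[z^p]}$ but zero in $\Omega^1_{k[z]}$.) The scheme $\bar U$ is integral, and finite over $P'$ because the kernel is coherent. So it is projective of dimension $7$. The map $\pi$ is finite because $F$ is, surjective because it is finite and dominant, and injective because $F$ is. Being closed, it is a homeomorphism. Formation of $\bar U$ commutes with extension of $k$, since it is a kernel of linear maps.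

The pullback of $\mathcal O_{P'}(1)$ to $\bar U$ is ample, because $\bar U\to P'$ is finite. Choose $r\ge1$ so that its $r$-th power $N$ is very ample. Then $\pi^*N=F^*\mathcal O_{P'}(r)=\mathcal O_P(pr)$.

Let $P^\circ\subset P$ be the open set where some $\Delta_{ij}\ne0$. Its complement is the locus of $2\times4$ matrices of rank one, $\mathbb P^1\times\mathbb P^3$, of dimension $4$. Put $U=\pi(P^\circ)$, which is open, and $Z=\bar U\setminus U$, so that $\dim Z=4$ and $\pi^{-1}(U)=P^\circ$. If $\Delta_{ij}\ne0$ at a point, then $t_i\neq0$ or $t_j\ne0$ there, and $\Delta_{ji}=-\Delta_{ij}$. So $P^\circ$ is covered by the affine opens $D_{ij}=\{\Delta_{ij}t_j\ne0\}$ over ordered pairs $i\ne j$. Each $D_{ij}$ is the preimage under $F$ of an affine open of $P'$, so by construction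
$$E_{ij}:=\pi(D_{ij})=\operatorname{Spec}\mathcal O(D_{ij})^{x,y},\qquad(\ )^{x,y}:=\ker x\cap\ker y,$$
and likewise for intersections of the $D_{ij}$. On $D_{ij}$ put $A_{ij}=\Delta_{ij}/t_j^2$, a unit, and $B_j=s_j/t_j$. Since $x\Delta_{ij}=\Delta_{ij}$ and $y\Delta_{ij}=t_it_j-t_jt_i=0$,
$$xA_{ij}=A_{ij},\quad yA_{ij}=0,\quad xB_j=B_j,\quad yB_j=1.\tag{6}$$

## The quotient map near a point of $P^\circ$

Fix $(i,j)$, drop the indices, and write $R=\mathcal O(D)$, $R_0=\mathcal O(E)=R^{x,y}$.

**Step 2 (a basis).** *The purpose is to show $R=\bigoplus_{0\le m,n<p}R_0A^mB^n$.* We first split off $B$ using $y$. For $f\in R$ let $e(f)=\sum_{n=0}^{p-1}\frac{(-B)^n}{n!}y^nf$. Since $yB=1$,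
$$y(e(f))=-\sum_{n=1}^{p-1}\frac{(-B)^{n-1}}{(n-1)!}y^nf+\sum_{n=1}^{p}\frac{(-B)^{n-1}}{(n-1)!}y^{n}f=\frac{(-B)^{p-1}}{(p-1)!}y^pf=0.$$
So $e(f)\in R^y:=\ker y$. Since $y^l=0$ for $l\ge p$, the binomial formula gives
$$\sum_{n<p}\frac{B^n}{n!}e(y^nf)=\sum_{l<p}\frac{(B-B)^l}{l!}y^lf=f .$$
Hence $R=\sum_{n<p}R^yB^n$. If $\sum_{n\le l}f_nB^n=0$ with $f_n\in R^y$ and $l<p$, applying $y^l$ gives $l!\,f_l=0$, so $f_l=0$, and we continue downwards. So $R=\bigoplus_{n<p}R^yB^n$.

Now split $R^y$ using $x$. If $yf=0$ then $y(xf)=xyf+yf=0$ by (5), so $R^y$ is $x$-stable. As $x^p=x$ and $T^p-T=\prod_{m\in\mathbb F_p}(T-m)$, we get $R^y=\bigoplus_{m\in\mathbb F_p}R^y_m$, the eigenspaces of $x$. The unit $A$ satisfies $yA=0$ and $xA=A$. So multiplication by $A^{-m}$ carries $R^y_m$ to $R^y_0=R_0$, and $R^y_m=A^mR_0$ for $0\le m<p$.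

Put $\alpha=A^p$ and $\beta=B^p$. These are killed by $x$ and $y$, so they lie in $R_0$, and the basis gives
$$R=R_0[A,B]/(A^p-\alpha,\;B^p-\beta).\tag{7}$$

**Step 3 (smoothness of $U$).** *The purpose is to see that $U$ is smooth of dimension $7$, although $x$ and $y$ have bad points elsewhere.* By (7), $P^\circ\to U$ is finite and faithfully flat of degree $p^2$, also after extension to $\bar k$. If a noetherian local ring has a flat local homomorphism to a regular local ring, then it is regular (Matsumura, *Commutative Ring Theory*, Thm 23.7). As $P^\circ_{\bar k}$ is regular, so is $U_{\bar k}$. Hence $U$ is smooth, of dimension $7$.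

**Step 4 (independence of $d\alpha,d\beta$).** *The purpose is to show that $d\alpha,d\beta$ are linearly independent in the fiber of $\Omega^1_U$ at every point of $E$, so that the forms to be built do not degenerate.* We may assume $k=\bar k$. Independence is an open condition, so it is enough to take a closed point $e\in E$. Let $a_0,b_0\in k$ be the values of $A,B$ at the unique point of $D$ above $e$. Let $\mathcal R$ be the localization of $\mathcal O_{E,e}[A,B]$ at $\mathfrak n=(\mathfrak m_e,A-a_0,B-b_0)$. It is regular of dimension $9$. By (7), the local ring of $D$ at that point is $\mathcal R/(f_1,f_2)$ with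
$$f_1=(A-a_0)^p-(\alpha-a_0^p),\qquad f_2=(B-b_0)^p-(\beta-b_0^p).$$
It is regular of dimension $7=9-2$, so $f_1,f_2$ are independent in $\mathfrak n/\mathfrak n^2$. Since $p\ge2$, modulo $\mathfrak n^2$ they equal $-(\alpha-a_0^p)$ and $-(\beta-b_0^p)$. These lie in $\mathfrak m_e/\mathfrak m_e^2$, which injects into $\mathfrak n/\mathfrak n^2$. So they are independent in $\mathfrak m_e/\mathfrak m_e^2=\Omega^1_U(e)$.

## The forms $\omega$ and $\eta$ on $U$

**Step 5 (gluing).** *The purpose is to glue the local model (3) over $U$.* Let $\alpha_{ij}=A_{ij}^p$ and $\beta_j=B_j^p$ on $E_{ij}$. On $D_{ij}\cap D_{i'j'}$ put $f=A_{ij}/A_{i'j'}$ and $h=(B_j-B_{j'})/A_{i'j'}$. By (6) both are killed by $y$, because $y(B_j-B_{j'})=1-1=0$. Both are killed by $x$, because each is a quotient of two functions with $x$-eigenvalue $1$. So $f,h\in\mathcal O_U$, and $\alpha_{ij}=f^p\alpha_{i'j'}$, $\beta_j-\beta_{j'}=h^p\alpha_{i'j'}$. As $d(f^p)=d(h^p)=0$ in $\Omega^1_U$,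
$$\frac{d\alpha_{ij}}{\alpha_{ij}}=\frac{d\alpha_{i'j'}}{\alpha_{i'j'}}=:\omega,\qquad d\beta_j-d\beta_{j'}=h^pd\alpha_{i'j'}=(\beta_j-\beta_{j'})\,\omega .$$
Hence $\omega$ and $\eta:=d\beta_j-\beta_j\omega$ are well-defined global one-forms on $U$, and by (3)
$$d\omega=0,\qquad d\eta=\omega\wedge\eta.\tag{8}$$
By Step 4, $\omega,\eta$ are linearly independent at every point of $U$.

**Step 6 (what $\pi^*$ does to one-forms).** *The purpose is to see that $\omega,\eta$ are exactly what dies on $P^\circ$.* By (7) and $d(A^p)=d(B^p)=0$,
$$\Omega^1_D=\big(\mathcal O_D\otimes\Omega^1_E\big)/(d\alpha,d\beta)\ \oplus\ \mathcal O_D\,dA\oplus\mathcal O_D\,dB .$$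
The submodule generated by $d\alpha,d\beta$ is the one generated by $\omega,\eta$, and it is a direct summand by Step 4. So there is an exact sequence of locally free sheaves on $P^\circ$, with $M$ locally free of rank $2$, in which all kernels and images are local direct summands:
$$0\to\mathcal O\,\omega\oplus\mathcal O\,\eta\to\pi^*\Omega^1_U\to\Omega^1_{P^\circ}\to M\to0.\tag{9}$$

## A smooth surface in $U$

**Step 7 (choice of $X$).** *The purpose is to cut $\bar U$ down to a smooth surface that avoids $Z$ and on which $\omega\wedge\eta$ survives.*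

**Lemma 7.** There are $d_i\geq1$ and $f_i\in H^0(\bar U,N^{d_i})$, $1\le i\le5$, whose common zero scheme $X\subset\bar U$ lies in $U$, is nonempty, smooth of pure dimension $2$, such that $df_1,\dots,df_5$ are independent in $\Omega^1_U(u)$ for all $u\in X$, and $(\omega\wedge\eta)|_X\ne0$ in $H^0(X,\Omega^2_X)$.

*(a) Proof for $k$ algebraically closed, with all $d_i=1$.* Embed $\bar U\subset\mathbb P^M$ by $N$. Let $\mathcal S=((\mathbb P^M)^\vee)^5$, of dimension $5M$, and
$$I=\{(u,H_1,\dots,H_5):u\in U\cap H_1\cap\dots\cap H_5\}.$$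
This is a fiber bundle over $U$ with fiber $(\mathbb P^{M-1})^5$, hence irreducible of dimension $7+5(M-1)=5M+2$. For closed $u\in U$, the linear forms vanishing at $u$ surject onto $\mathfrak m_u/\mathfrak m_u^2=\Omega^1_U(u)$, of dimension $7$. We compare three loci.

* Let $\mathcal B\subset I$ be the closed subset where the five differentials have rank at most $4$. Over each $u$ it is, up to scaling the forms, the preimage under a surjective linear map of the $5\times7$ matrices of rank at most $4$. These have codimension $(5-4)(7-4)=3$. So $\dim\mathcal B\le5M-1$ and $\mathcal B$ does not dominate $\mathcal S$.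
* The set $I_Z$ of $(z,H_\bullet)$ with $z\in Z\cap\bigcap H_i$ has dimension $4+5(M-1)=5M-1$, and does not dominate $\mathcal S$.
* Five hyperplanes always meet $\bar U$, as $\dim\bar U=7$. So $I\cup I_Z\to\mathcal S$ is surjective. Since $\mathcal S$ is irreducible and $I_Z$ does not dominate it, $I\to\mathcal S$ is dominant. Let $I^\circ\subset I$ be the open subset where $\omega,\eta$ and the five differentials form a basis of $\Omega^1_U(u)$. It is nonempty, because linear forms through $u$ have arbitrary differentials. So it is dense in $I$, and $I^\circ\to\mathcal S$ is dominant. Its image, being constructible, contains a dense open set.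

Take a closed point of $\mathcal S$ in the image of $I^\circ$ and outside the closures of the images of $\mathcal B$ and $I_Z$. Let $X=\bar U\cap\bigcap H_i$. It misses $Z$ and is nonempty. At each closed point of $X$ the five equations are independent in $\mathfrak m_u/\mathfrak m_u^2$, so $X$ is smooth of pure dimension $2$. Independence of the $df_i$ is an open condition, so it holds at all points. Finally, for some $u\in X$ the forms $\omega,\eta$ are a basis of $\Omega^1_X(u)=\Omega^1_U(u)/\langle df_i\rangle$, so $(\omega\wedge\eta)|_X\ne0$.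

*(b) Proof for arbitrary perfect $k$.* Case (a) already answers the question; this case is needed for the full Theorem 1. All objects above are base changed from $\mathbb F_p$, and the required properties are stable under base change, so let $k=\mathbb F_p$. Embed $\bar U\subset\mathbb P^M$ by $N$, fix a closed point $u\in U$, and set $U_0=U$, $Z_0=Z$. For $1\le i\le5$ suppose that $U_{i-1}$ is smooth of pure dimension $8-i\ge3$, contains $u$, and has $\omega,\eta$ independent in $\Omega^1_{U_{i-1}}(u)$.

We use Poonen's Bertini theorem with Taylor conditions (*Bertini theorems over finite fields*, Ann. of Math. 160 (2004), Thm 1.2). Apply it to the quasi-projective scheme $U_{i-1}$ and to the finite subscheme of $\mathbb P^M$ consisting of $\operatorname{Spec}\mathcal O_{\mathbb P^M,u}/\mathfrak m_u^2$ and finitely many closed points of $Z_{i-1}$. It says that, for a nonempty set of prescribed restrictions to this finite subscheme, the homogeneous polynomials that satisfy the prescription and cut $U_{i-1}\setminus\{u\}$ smoothly in codimension one have positive density. So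 there is a homogeneous $f_i$ of some degree $d_i\ge1$ such that:

* $U_{i-1}\setminus\{u\}$ meets $\{f_i=0\}$ in a smooth scheme of pure dimension $7-i$, or in the empty scheme;
* $f_i$ is nonzero at one chosen closed point on each irreducible component of $Z_{i-1}$;
* the restriction of $f_i$ to $\operatorname{Spec}\mathcal O_{\mathbb P^M,u}/\mathfrak m_u^2$ lies in the maximal ideal, and its class in $\mathfrak m_u/\mathfrak m_u^2=\Omega^1_{U_{i-1}}(u)$ (maximal ideal of $\mathcal O_{U_{i-1},u}$; the residue field is perfect) is independent of $\omega,\eta$. This is possible as the space has dimension at least $3$.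

Put $U_i=U_{i-1}\cap\{f_i=0\}$. It contains $u$, and it is smooth of pure dimension $7-i$: away from $u$ by the first condition, at $u$ because $f_i\notin\mathfrak m_u^2$. The forms $\omega,\eta$ stay independent in $\Omega^1_{U_i}(u)=\Omega^1_{U_{i-1}}(u)/\langle df_i\rangle$. Put $Z_i=Z_{i-1}\cap\{f_i=0\}$. By the second condition its dimension is at most $4-i$. So $Z_5=\emptyset$, and $X=U_5$ is the common zero scheme of the $f_i$ in $\bar U$. At a closed point of $X$ the five $f_i$ cut a regular local ring of dimension $2$ out of a regular local ring of dimension $7$. So they are independent in $\mathfrak m/\mathfrak m^2$, and as the base field is perfect, the $df_i$ are independent there. By openness they are independent at all points of $X$. At $u$ the forms $\omega,\eta$ are a basis of $\Omega_X^1(u)$. $\square$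

## Cohomology of $X$ computed on a complete intersection

**Step 8 (the cover $Y$).** *The purpose is to set up $Y\to X$ with $Y$ a complete intersection and $\mathcal O_X$ the common kernel of $x,y$.* Let $Y=X\times_{\bar U}P$. Its underlying space is $\pi^{-1}(X)$, homeomorphic to $X$, so $\dim Y=2$ and $Y\subset P^\circ$. It is the closed subscheme of $\mathbb P^7$ cut out by the five forms $\pi^*f_i$ of degrees $e_i=prd_i>0$. So Lemma 6 applies and (4) holds for $Y$. ($Y$ need not be smooth; Lemma 6 does not ask for it.)

The map $\pi_Y:Y\to X$ is a base change of $P^\circ\to U$. So it is finite and faithfully flat, and by Step 2, locally $\pi_{Y*}\mathcal O_Y=\bigoplus_{m,n<p}\mathcal O_XA^mB^n$. The operators $x,y$ are $\mathcal O_U$-linear on $\pi_*\mathcal O_{P^\circ}$. Hence they induce $\mathcal O_X$-linear derivations of $\pi_{Y*}\mathcal O_Y$, again satisfying (5) and (6). Their common kernel is $\mathcal O_X$. Indeed, let $f=\sum f_{mn}A^mB^n$ with $yf=xf=0$. Then $yf=\sum nf_{mn}A^mB^{n-1}=0$ forces $f_{mn}=0$ for $n\ge1$, and $xf=\sum mf_{m0}A^m=0$ forces $f_{m0}=0$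 for $m\ge1$.

Since $H^0(X,\mathcal O_X)\subset H^0(Y,\mathcal O_Y)=k$, also after extending $k$ to $\bar k$, the surface $X$ is geometrically connected. It is projective, being closed in $\bar U$.

**Step 9 ($H^1(X,\mathcal O_X)=0$).** *The purpose is to verify the first hypothesis of Lemma 5, by making a cocycle trivial on $Y$ and descending the trivialization.* Let $(h_{ab})$ be a Čech $1$-cocycle of $\mathcal O_X$ on an affine cover $(V_a)$. As $\pi_Y$ is finite, $H^1(X,\pi_{Y*}\mathcal O_Y)=H^1(Y,\mathcal O_Y)=0$. So $h_{ab}=g_a-g_b$ with $g_a\in\pi_{Y*}\mathcal O_Y(V_a)$. Since $xh_{ab}=yh_{ab}=0$, the $xg_a$ glue to a section $\lambda\in H^0(Y,\mathcal O_Y)=k$, and the $yg_a$ glue to $\mu\in k$. Constants are killed by $x$ and $y$. By (5),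
$$\mu=yg_a=y(xg_a)-x(yg_a)=y(\lambda)-x(\mu)=0,\qquad\lambda=xg_a=x^pg_a=x^{p-1}(\lambda)=0,$$
the last because $p\ge2$. So $g_a\in\mathcal O_X(V_a)$ by Step 8, and the cocycle is a coboundary.

**Step 10 ($H^0(X,\Omega^1_X)=k\omega\oplus k\eta$).** *The purpose is to show that the one-forms we built are all of them. The argument is the one that killed all one-forms in the étale case, now with (9) in place of $\pi^*\Omega_X^1=\Omega_Y^1$.* All kernels and images in (9) are local summands, so restricting to $Y$ keeps it exact:
$$0\to\mathcal O_Y\omega\oplus\mathcal O_Y\eta\to(\pi^*\Omega^1_U)|_Y\to\Omega^1_P|_Y .$$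
By the Euler sequence $\Omega^1_P|_Y\subset\mathcal O_Y(-1)^8$, so $H^0(Y,\Omega^1_P|_Y)=0$ by (4). Hence $H^0(Y,(\pi^*\Omega^1_U)|_Y)=k\omega\oplus k\eta$.

The $df_i$ are independent along $X$, so the conormal sequence $0\to\bigoplus_iN^{-d_i}|_X\to\Omega^1_U|_X\to\Omega^1_X\to0$ is exact. Pull it back by the flat map $\pi_Y$:
$$0\to\bigoplus_i\mathcal O_Y(-e_i)\to(\pi^*\Omega^1_U)|_Y\to\pi_Y^*\Omega^1_X\to0 .$$
Since $H^1(Y,\mathcal O_Y(-e_i))=0$, the space $H^0(Y,\pi_Y^*\Omega^1_X)$ is spanned by the images of $\omega,\eta$. As $\pi_Y$ is faithfully flat, $H^0(X,\Omega_X^1)\hookrightarrow H^0(Y,\pi_Y^*\Omega^1_X)$. So $H^0(X,\Omega^1_X)$ is spanned by $\omega|_X,\eta|_X$. These are linearly independent because $(\omega\wedge\eta)|_X\ne0$. The relations (8) restrict to $X$, and from now on $\omega,\eta$ denote the restrictions.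

## The jump at $c=-1$

**Step 11 (end of the proof of Theorem 1).** *The purpose is to compute $h^1(c)$.* By Steps 8–10, Lemma 5 applies. By (8), for $c\in k^\times$,
$$d_{c\omega}(a\omega+b\eta)=b(1+c)\,\omega\wedge\eta,\qquad\omega\wedge\eta\ne0 .$$
So the kernel has dimension $2$ if $c=-1$ and $1$ otherwise. By (2), $h^1(-1)=1$ and $h^1(c)=0$ for $c\in k^\times\setminus\{-1\}$. $\blacksquare$

If $k\neq\mathbb F_2$, then $k^\times$ contains some $c\ne-1$, and comparing it with $-1$ answers the question negatively.

The form $\eta$ gives the extra class at $c=-1$. On (the trace on $X$ of) $E_{ij}$ we have $\eta=d\beta_j-\beta_j\omega=d_{-\omega}\beta_j$, so the class is locally trivial, but the $\beta_j$ do not glue.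

**Remark.** The surface $X$ carries a global one-form that is not closed. Deligne–Illusie says that for a smooth proper scheme lifting to $W_2(k)$, the Hodge–de Rham spectral sequence degenerates in total degrees $<p$. Hence $X$ does not lift to $W_2(k)$. The results here answer the question as posed, with no hypothesis on $X$. They do not address the variant in which $X$ is assumed to lift to $W_2(k)$.

## Which triples $(k,d,m)$ admit a counterexample

We prove Theorem 2.

**Step 12 (the assertion holds in cases (i)–(iv)).** *The purpose is to collect what the second section gave.* Case (i) is trivial, as $k^\times=\{1\}$. Cases (ii) and (iii) are Lemma 3. In case (iv), $k^\times=\{\pm1\}$, and (1) with $m=d$ reads $h^d(1)=h^d(-1)$.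

**Step 13 (all degrees on the surface of Theorem 1).** *The purpose is to know every $h^i$ before taking products.* Let $(X,\omega)$ be as in Theorem 1 and write $\delta_{c,a}$ for the Kronecker symbol on $k$. For $c\neq0$ we have $h^0(c)=0$ since $\omega\ne0$, and $h^4(c)=h^0(-c)=0$ and $h^3(c)=h^1(-c)$ by (1). With Lemma 1,
$$h^0=h^4=0,\quad h^1=\delta_{c,-1},\quad h^3=\delta_{c,1},\quad h^2=\chi+\delta_{c,-1}+\delta_{c,1}.$$

**Step 14 (products with elliptic curves).** *The purpose is to reach every dimension $d\ge2$.* Let $E/k$ be an elliptic curve, for instance $y^2+y=x^3$ if $p=2$ and $y^2=x^3-x$ if $p$ is odd. Put $n=d-2$ and $W=E^n$ with the zero one-form. We have $\dim H^0_{DR}(E)=1$, $\dim H^2_{DR}(E)=1$ by (1) with $\omega=0$, and Euler characteristic $\chi(\mathcal O_E)-\chi(\Omega^1_E)=0$. So $\dim H^1_{DR}(E)=2$. By Lemma 4 the generating function of $b_j:=\dim H^j_{DR}(W)$ is $(1+2T+T^2)^n$, so $b_j=\binom{2n}{j}$. The scheme $X\times W$ is smooth, projective and geometrically connected of dimension $d$. By Lemma 4 and Step 13, for the closed form $\mathrm{pr}_1^*\omega$,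
$$h^m(X\times W;c)=\chi\,b_{m-2}+\delta_{c,-1}\,u+\delta_{c,1}\,v,\tag{10}$$
$$u=b_{m-1}+b_{m-2}=\tbinom{2n+1}{m-1},\qquad v=b_{m-2}+b_{m-3}=\tbinom{2n+1}{m-2}.$$
Here $u\ne0$ for $1\le m\le2n+2$, and $v\ne0$ for $2\le m\le2n+3=2d-1$. So for $1\le m\le2d-1$ the numbers $u,v\ge0$ are not both $0$.

**Step 15 (the assertion fails otherwise).** *The purpose is to find two units with different values of (10).* Suppose none of (i)–(iv) holds: $k\neq\mathbb F_2$, $d\ge2$, $1\le m\le2d-1$, and not ($k=\mathbb F_3$ and $m=d$).

* Let $p=2$, $k\ne\mathbb F_2$. The values at $c=1=-1$ and at any $c\neq0,1$ differ by $u+v>0$.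
* Let $p\ge3$, $k\neq\mathbb F_3$. Choose $c_0\ne0,\pm1$ in $k$. The values at $-1$ and at $1$ exceed the value at $c_0$ by $u$ and $v$ respectively, and one of these is positive.
* Let $k=\mathbb F_3$, $m\ne d$. The values at $-1$ and $1$ differ by $u-v$. If $u=v$, then both are nonzero, and two binomial coefficients of the row $2n+1$ with adjacent lower indices $m-1$ and $m-2$ are equal. This forces $(m-1)+(m-2)=2n+1$, i.e. $m=n+2=d$, which is excluded. So $u\ne v$.

In each case $h^m(X\times W;c)$ is not constant on $k^\times$. $\blacksquare$
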